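\title{Type $\mathrm{FH}_n(R)$ is not a quasi-isometry invariant in positive characteristic}

\begin{abstract}
A group is of type $\mathrm{FH}_n(R)$ if it acts freely, properly and cocompactly on a cell complex whose reduced homology with coefficients in the ring $R$ vanishes in degrees below $n$. We show that this property is invariant under quasi-isometry for $n\le 2$ and every nonzero ring $R$, and that it is not invariant for any $n\ge 3$ and any ring $R$ of positive characteristic: there is a group $H$ that is not of type $\mathrm{FH}_3(R)$ but has a normal subgroup of finite index of type $\mathrm{FH}_n(R)$. The groups are quotients of triangular matrix groups over localizations of rings of cyclotomic integers. It follows that $\mathrm{FP}_n(R)$ does not imply $\mathrm{FH}_n(R)$ for such $n$ and $R$. The case $n\ge3$, $\operatorname{char}R=0$ is not treated.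
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $R$ is a nonzero unital ring, not necessarily commutative, complexes are CW complexes, and $\tilde H_*(X;R)$ is reduced cellular homology. An action of a group $\Gamma$ on a complex $X$ is \emph{cellular} if every element permutes the open cells, \emph{proper} if every compact set meets only finitely many of its translates in the sense that $\{g: gQ\cap Q\neq\emptyset\}$ is finite for compact $Q$, and \emph{cocompact} if $X/\Gamma$ is compact.

\begin{definition}\label{def:FH}
Let $n\ge1$. A group $\Gamma$ is \emph{of type $\mathrm{FH}_n(R)$} if it acts freely, faithfully, properly, cellularly and cocompactly on a nonempty complex $X$ with $\tilde H_i(X;R)=0$ for $0\le i<n$.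
\end{definition}

The condition for $i=0$ says that $X$ is connected. The definition sits between two others. A group $\Gamma$ is \emph{of type $F_n$} if it has a $K(\Gamma,1)$ with finite $n$-skeleton, and \emph{of type $F_\infty$} if it has one with all skeleta finite. It is \emph{of type $\mathrm{FP}_n(R)$} if there is an exact sequence $F_n\to\dots\to F_0\to R\to0$ of left $R\Gamma$-modules with all $F_i$ finitely generated projective, where $\Gamma$ acts trivially on $R$. One has
\begin{equation}\label{eq:chain}
F_n\ \Longrightarrow\ \mathrm{FH}_n(R)\ \Longrightarrow\ \mathrm{FP}_n(R).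
\end{equation}
The first implication is witnessed by the $n$-skeleton of the universal cover of a $K(\Gamma,1)$. The second is witnessed by the augmented cellular chain complex of $X$, which consists of finitely generated free $R\Gamma$-modules because $\Gamma$ permutes the cells freely with finitely many orbits (Lemma~\ref{lem:cells}). So $\mathrm{FH}_n(R)$ asks for a space, as $F_n$ does, but tests it only by homology, as $\mathrm{FP}_n(R)$ does. Bader, Kropholler and Vankov \cite{BKV} recall that $\mathrm{FP}_2(R)$ and $\mathrm{FH}_2(R)$ are equivalent and that the equivalence is unknown for $n>2$, and they pose the following question as open. Groups in it are finitely generated and carry word metrics.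

\medskip\noindent\textbf{Question.} \emph{Suppose that $G$ and $H$ are quasi-isometric and that $G$ is of type $\mathrm{FH}_n(R)$. Is $H$ of type $\mathrm{FH}_n(R)$?}
\medskip

The first test is a subgroup $G\le H$ of finite index, whose inclusion is a quasi-isometry. A complex that works for $H$ works for $G$. In the other direction, both neighbors in \eqref{eq:chain} pass from $G$ to $H$ (see (F1) in Section~\ref{sec:dictionary} and Lemma~\ref{lem:FPover}), so one would guess that the middle property does too. In low degrees the guess is right.

\begin{theorem}\label{thm:low}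
Let $n\in\{1,2\}$ and let $R$ be a nonzero unital ring. If $G$ and $H$ are quasi-isometric finitely generated groups and $G$ is of type $\mathrm{FH}_n(R)$, then so is $H$.
\end{theorem}

From degree $3$ on it is wrong, and the first test already fails.

\begin{theorem}\label{thm:main}
Let $n\ge3$ and let $R$ be a nonzero unital ring of characteristic $c>0$. There are a finitely generated group $H$ and a normal subgroup $G$ of finite index (so $G$ and $H$ are quasi-isometric) such that $G$ is of type $\mathrm{FH}_n(R)$ and $H$ is not even of type $\mathrm{FH}_3(R)$.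
\end{theorem}

The answer to the Question is therefore negative, and for $\operatorname{char}R>0$ quasi-isometry invariance of $\mathrm{FH}_n(R)$ holds exactly for $n\le2$. The case $n\ge3$, $\operatorname{char}R=0$ is not treated.

\begin{corollary}\label{cor:FP}
The group $H$ of Theorem~\ref{thm:main} is of type $\mathrm{FP}_n(R)$ but not of type $\mathrm{FH}_n(R)$. So $\mathrm{FP}_n(R)\ne\mathrm{FH}_n(R)$ for all $n\ge3$ and all $R$ of positive characteristic.
\end{corollary}

\begin{example}\label{ex:F5}
Let $n=3$ and $R=\mathbb F_5$. Put $\varpi=2+i$ and $B=\mathbb Z[i,\frac1\varpi]$. Let $\widehat E$ be the group of upper triangular $5\times5$ matrices over $B$ with diagonal $(a,\varpi^{k_1},\varpi^{k_2},\varpi^{k_3},1)$, where $a\in\{\pm1,\pm i\}$ and $k_j\in\mathbb Z$. Let $E$ be the subgroup given by $a=1$, and let $C\cong B$ be the subgroup of matrices with $1$'s on the diagonal whose only other nonzero entry is in the upper right corner. Then $G=E/C$ and $H=\widehat E/C$ satisfy the conclusion of Theorem~\ref{thm:main}, and $[H:G]=4$.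
\end{example}

Section~\ref{sec:dictionary} translates Definition~\ref{def:FH} into the language of group extensions. Section~\ref{sec:low} proves Theorem~\ref{thm:low} and locates the point where its proof stops. Section~\ref{sec:example} works through Example~\ref{ex:F5}, where the mechanism is visible by hand. The general groups are defined in Section~\ref{sec:data}; Sections~\ref{sec:finite}, \ref{sec:G} and~\ref{sec:H} prove the three facts about them from which Theorem~\ref{thm:main} and Corollary~\ref{cor:FP} follow in Section~\ref{sec:end}.

\section{Complexes, extensions and coefficients}\label{sec:dictionary}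

We first remove the point-set conditions from Definition~\ref{def:FH}.

\begin{lemma}\label{lem:cells}
A cellular action of $\Gamma$ on a nonempty complex $X$ is free, faithful, proper and cocompact if and only if $\Gamma$ permutes the open cells freely with finitely many orbits. In that case $X/\Gamma$ is a finite complex and $X\to X/\Gamma$ is a regular covering with group $\Gamma$.
\end{lemma}

\begin{proof}
Let the action be free, proper and cocompact. The stabilizer of an open cell preserves the compact closure of the cell, so it is finite. If it were nontrivial, it would contain an element of prime order acting on the open cell, which is homeomorphic to some $\mathbb R^k$; by Smith theory a homeomorphism of prime order of $\mathbb R^k$ has a fixed point, contradicting freeness. So $\Gamma$ permutes the cells freely. Choose a characteristic map for one cell in each orbit and translate it to the others. Then $X/\Gamma$ is a complex with one cell per orbit and $X\to X/\Gamma$ is a regular covering. A compact complex is finite.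

Conversely, let $\Gamma$ permute the cells freely with finitely many orbits. An element fixing a point preserves the open cell containing it, so the action is free, and faithful since $X\neq\emptyset$. A compact set meets only finitely many open cells, and at most one element carries a given cell to a given cell, so the action is proper. The quotient is the image of finitely many closed cells.
\end{proof}

A complex $X$ as in Definition~\ref{def:FH} thus presents $\Gamma$ as the quotient of the finitely presented group $\pi_1(X/\Gamma)$ by $\pi_1(X)$. The next two lemmas use this in both directions. Group homology and cohomology are taken with trivial action on the coefficients.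

\begin{lemma}\label{lem:ext-to-FH}
Let $1\to W\to\Gamma'\to\Gamma\to1$ be exact, with $\Gamma'$ of type $F_n$. Then $\Gamma$ acts as in Lemma~\ref{lem:cells} on a connected complex $X$ with $H_i(X;M)\cong H_i(W;M)$ for $1\le i<n$ and every abelian group $M$. In particular, if $H_i(W;R)=0$ for $1\le i<n$, then $\Gamma$ is of type $\mathrm{FH}_n(R)$.
\end{lemma}

\begin{proof}
Let $Y$ be a $K(\Gamma',1)$ with finite $n$-skeleton, $\tilde Y$ its universal cover, and $X=W\backslash\tilde Y^{(n)}$. Since $\Gamma'$ permutes the cells of $\tilde Y^{(n)}$ freely with finitely many orbits, $\Gamma=\Gamma'/W$ does the same with the cells of $X$. The complex $X$ is the $n$-skeleton of $W\backslash\tilde Y$, which is a $K(W,1)$, and homology in degrees $<n$ depends only on the $n$-skeleton.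
\end{proof}

\begin{lemma}\label{lem:FH-to-ext}
If $\Gamma$ is of type $\mathrm{FH}_3(R)$, there is an exact sequence $1\to\Pi\to\Lambda\to\Gamma\to1$ with $\Lambda$ finitely presented and $H_1(\Pi;R)=H_2(\Pi;R)=0$.
\end{lemma}

\begin{proof}
Let $X$ be as in Definition~\ref{def:FH}, $\Lambda=\pi_1(X/\Gamma)$ and $\Pi=\pi_1(X)$. A $K(\Pi,1)$ is obtained from $X$ by attaching cells of dimension $\ge3$. This does not change $H_1$, and it changes $H_2$ by passing to a quotient. So $H_1(\Pi;R)=H_1(X;R)=0$, and $H_2(\Pi;R)$ is a quotient of $H_2(X;R)=0$.
\end{proof}

In positive characteristic the ring $R$ can be traded for prime fields. This is the only way in which $R$ enters the proof of Theorem~\ref{thm:main}.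

\begin{lemma}\label{lem:coeff}
Let $\operatorname{char}R=c>0$ and let $X$ be a nonempty complex. Then $\tilde H_i(X;R)=0$ for all $i<n$ if and only if $\tilde H_i(X;\mathbb F_\ell)=0$ for all $i<n$ and all primes $\ell\mid c$.
\end{lemma}

\begin{proof}
Assume the condition on the fields $\mathbb F_\ell$. Write $c=\ell_1\cdots\ell_k$ with $\ell_j$ prime and put $R_j=\ell_1\cdots\ell_jR$, so that $R=R_0\supset R_1\supset\dots\supset R_k=0$. The quotient $R_{j-1}/R_j$ is a vector space over $\mathbb F_{\ell_j}$, so $\tilde H_i(X;R_{j-1}/R_j)$ is a direct sum of copies of $\tilde H_i(X;\mathbb F_{\ell_j})$ and vanishes for $i<n$. The long exact coefficient sequences give $\tilde H_i(X;R_j)=0$ for $i<n$ by descending induction on $j$.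

Conversely, assume the condition on $R$ and let $\ell\mid c$. Let $C_*$ be the augmented chain complex of $X$ over $R$, with $C_{-1}=R$, and let $Z_i\subset C_i$ be the cycles. The sequences $0\to Z_i\to C_i\to Z_{i-1}\to0$ are exact for $0\le i\le n$. The $C_i$ are free $R$-modules and $Z_{-1}=R$; if $Z_{i-1}$ is projective, the $i$-th sequence splits and $Z_i$ is projective. So all these sequences split and stay exact after applying $\otimes_{\mathbb Z}\mathbb F_\ell$. Hence in $C_*\otimes\mathbb F_\ell$ both the kernel of $\partial_i$ and the image of $\partial_{i+1}$ equal $Z_i\otimes\mathbb F_\ell$ for $i<n$, that is, $\tilde H_i(X;R/\ell R)=0$. Finally $R/\ell R$ is a nonzero $\mathbb F_\ell$-vector space: if $1=\ell r$, then $(c/\ell)\cdot1=cr=0$, contradicting $\operatorname{char}R=c$.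
\end{proof}

The kernels $W$ to which we apply Lemma~\ref{lem:ext-to-FH} are abelian. For an abelian group $W$ and a prime $\ell$ we have $H_1(W;\mathbb F_\ell)=W/\ell W$, and by the universal coefficient theorem $H_2(W;\mathbb F_\ell)$ surjects onto $\operatorname{Tor}(W,\mathbb F_\ell)=W[\ell]$, the subgroup of elements killed by $\ell$. So vanishing in degree $1$ means that $\ell$ is surjective on $W$, and vanishing in degrees $1$ and $2$ forces $\ell$ to be bijective. That condition is also sufficient, in all degrees.

\begin{lemma}\label{lem:acyclic}
If a prime $\ell$ acts bijectively on an abelian group $W$, then $H_i(W;\mathbb F_\ell)=0$ for all $i\ge1$.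
\end{lemma}

\begin{proof}
$W$ is a module over the principal ideal domain $\mathbb Z[1/\ell]$ and the directed union of its finitely generated submodules. These are finite direct sums of copies of $\mathbb Z[1/\ell]$ and of finite cyclic groups of order prime to $\ell$. The positive-degree homology of a finite group is killed by its order, so the finite summands are $\mathbb F_\ell$-acyclic. The group $\mathbb Z[1/\ell]$ is the direct limit of $\mathbb Z\xrightarrow{\ell}\mathbb Z\xrightarrow{\ell}\cdots$; here $H_i(\mathbb Z;\mathbb F_\ell)=0$ for $i\ge2$ and the maps on $H_1(\mathbb Z;\mathbb F_\ell)=\mathbb F_\ell$ are zero. Group homology commutes with direct limits, so $\mathbb Z[1/\ell]$ is $\mathbb F_\ell$-acyclic. The K\"unneth formula handles finite direct sums, and a second direct limit gives the claim.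
\end{proof}

We also use the following textbook facts.
\begin{itemize}
\item[(F1)] Type $F_1$ means finitely generated and type $F_2$ means finitely presented. If $\Gamma_0\le\Gamma$ has finite index, then $\Gamma_0$ is of type $F_n$ (or $F_\infty$) if and only if $\Gamma$ is.
\item[(F2)] Finitely generated nilpotent groups are of type $F_\infty$.
\item[(F3)] The kernel of a surjection from a finitely generated group onto a finitely presented group is the normal closure of a finite set. The quotient of a finitely presented group by the normal closure of a finite set is finitely presented.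
\end{itemize}

\section{Degrees one and two}\label{sec:low}

Fix a finite generating set $S$ of $H$. The Cayley graph $\mathrm{Cay}(H)$ has vertex set $H$ and one edge from $h$ to $ht$ for every pair $(h,t)\in H\times S$. With this convention $H$ permutes the edges freely, also when $S$ contains involutions. From a quasi-isometry we use only the following: there are maps $f\colon G\to H$ and $\bar f\colon H\to G$, each sending pairs at bounded distance to pairs at bounded distance, such that $f\bar f$ is at bounded distance from the identity of $H$.

\begin{proof}[Proof of Theorem~\ref{thm:low}]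
For $n=1$ the connected graph $\mathrm{Cay}(H)$ shows that $H$ is of type $\mathrm{FH}_1(R)$.

Let $n=2$ and let $G$ act on $X$ as in Definition~\ref{def:FH}. For $r\ge1$ let $Y_r$ be obtained from $\mathrm{Cay}(H)$ by attaching one $2$-cell along each based edge loop of length between $1$ and $r$. Since $H$ acts freely on vertices, it acts freely on based loops, with finitely many orbits of bounded length. By Lemma~\ref{lem:cells} it suffices to show that $H_1(Y_r;R)=0$ for large $r$. The $R$-valued $1$-cycles of a connected graph are $R$-combinations of edge loops (the fundamental cycles of a spanning tree), so we must show that every edge loop $\gamma$ in $\mathrm{Cay}(H)$ is, as a chain, an $R$-combination of edge loops of length bounded independently of $\gamma$. The plan is to move $\gamma$ to $X$, fill it there, and move the filling back.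

The attaching map of a $2$-cell $\sigma$ of $X$ is homotopic in $X^{(1)}$ to an edge loop $\omega_\sigma$, and $\partial\sigma$ is the $1$-chain of $\omega_\sigma$. Choosing $\omega_\sigma$ for orbit representatives and translating, we get all $\omega_\sigma$ of length $\le k_0$.

Let $V_0\ni x_0$ be a finite set of representatives of the vertex orbits of $X$. Put $F(gv)=f(g)$ for $g\in G$, $v\in V_0$, which is well defined because the action is free, and put $\bar F(h)=\bar f(h)x_0$. As an edge of $X$ with endpoints $gv$, $g'v'$ ranges over all edges, $g^{-1}g'$ takes finitely many values, one for each orbit and orientation. So $F$ extends to a map sending each edge of $X$ to an edge path of length $\le k_1$ in $\mathrm{Cay}(H)$. Since $X$ is connected, each generator of $G$ moves $x_0$ a finite distance in $X^{(1)}$, so the distance from $gx_0$ to $g'x_0$ is bounded by a multiple of $d(g,g')$. Hence $\bar F$ extends to a map sending each edge of $\mathrm{Cay}(H)$ to an edge path of length $\le k_2$ in $X$. Both maps induce $R$-linear chain maps $F_\#$, $\bar F_\#$ in degrees $0$ and $1$. Finally, $F\bar F(h)=f\bar f(h)$, so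 there is an edge path $p_h$ of length $\le k_3$ from $h$ to $F\bar F(h)$.

Let $\gamma$ be an edge loop in $\mathrm{Cay}(H)$. Since $H_1(X;R)=0$, we have $\bar F_\#\gamma=\sum_j\alpha_j\,\partial\sigma_j$ with $\alpha_j\in R$, so $F_\#\bar F_\#\gamma=\sum_j\alpha_jF_\#\omega_{\sigma_j}$ is a combination of edge loops of length $\le k_0k_1$. If $\gamma$ traverses the oriented edges $\epsilon_1,\dots,\epsilon_l$ with $\epsilon_j$ going from $h_{j-1}$ to $h_j$ and $h_l=h_0$, then
\[
\gamma-F_\#\bar F_\#\gamma=\sum_{j=1}^{l}\bigl(\epsilon_j+p_{h_j}-F_\#\bar F_\#\epsilon_j-p_{h_{j-1}}\bigr),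
\]
because the terms $p_{h_j}$ cancel, and each summand is an edge loop of length $\le1+2k_3+k_1k_2$. So $H_1(Y_r;R)=0$ for $r\ge\max(k_0k_1,\,1+2k_3+k_1k_2)$.
\end{proof}

The proof works because every $1$-cycle is a combination of loops, and a loop can be killed by a $2$-cell. One degree higher this fails. Attaching $3$-cells to a $2$-complex $X$ does not change $\pi_1(X)$, so by the proof of Lemma~\ref{lem:FH-to-ext} it never removes the quotient $H_2(\pi_1X;R)$ of $H_2(X;R)$. Type $\mathrm{FH}_3(R)$ therefore requires that the $2$-cells be chosen so that the group $\pi_1(X)$ has no $R$-homology in degrees $1$ and $2$, and the choice must be equivariant. The counterexample is a group $G$ for which such a choice exists but cannot be made invariant under a finite group of automorphisms.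

\section{The mechanism over $\mathbb F_5$}\label{sec:example}

Take the groups of Example~\ref{ex:F5} and write $\mathcal O=\mathbb Z[i]$, $\bar\varpi=2-i$, so that $5=\varpi\bar\varpi$ with $\varpi,\bar\varpi$ non-associate primes. For a subgroup $T\le\mathcal O$ let $C(T)\le C$ consist of the matrices with corner entry in $T$. Two facts are borrowed from later sections. By \eqref{eq:conj}, conjugation by a matrix with first diagonal entry $a$ multiplies the corner entry of an element of $C$ by $a$; so $C(T)$ is normal in $E$ for every $T$, and normal in $\widehat E$ exactly when $iT=T$, that is, when $T$ is an ideal. By Proposition~\ref{prop:finite}, these quotients $E/C(T)$ and $\widehat E/C(T)$ are of type $F_3$. They are extensions of $G$ and $H$ with kernel $B/T$. By Lemma~\ref{lem:ext-to-FH} we want $T$ with multiplication by $5$ bijective on $B/T$. Note that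
\[
B/5B=(\mathcal O/\varpi\times\mathcal O/\bar\varpi)[1/\varpi]=\mathcal O/\bar\varpi\cong\mathbb F_5 .
\]

\emph{The choice $T=0$} fails in degree $1$, since $B/5B\ne0$.

\emph{The choice $T=\mathcal O$} repairs this: $1$ generates $B/5B$, so $5$ is surjective on $D=B/\mathcal O$. This shows that $G$ and $H$ are both of type $\mathrm{FH}_2(\mathbb F_5)$. But the class of $1/\varpi$ is a nonzero element killed by $5$, so $H_2(D;\mathbb F_5)\ne0$.

\emph{The choice $T=\mathbb Z$} lies in between and works. The imaginary part gives an isomorphism
\[
\operatorname{Im}\colon B/\mathbb Z\longrightarrow\mathbb Z[1/5].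
\]
Indeed, a real element $b=\bar b$ of $B$ lies in $\mathcal O[1/\varpi]\cap\mathcal O[1/\bar\varpi]=\mathcal O$, hence in $\mathbb Z$. The image lies in $\mathbb Z[1/5]$ because $1/\varpi=\bar\varpi/5$. Writing $\bar\varpi^k=x+iy$, the image contains $\operatorname{Im}\varpi^{-k}=y/5^k$, $\operatorname{Im}i\varpi^{-k}=x/5^k$ and $\operatorname{Im}i=1$; as $5\nmid\bar\varpi^k$ in $\mathcal O$, one of $x,y$ is prime to $5$, so the image contains $1/5^k$. Thus $G$ is the quotient of the group $E/C(\mathbb Z)$ of type $F_3$ by a central copy of $\mathbb Z[1/5]$, and it is of type $\mathrm{FH}_3(\mathbb F_5)$ by Lemmas~\ref{lem:acyclic} and~\ref{lem:ext-to-FH}.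

For $H$ the subgroup $T$ must be an ideal, and no ideal works: $T=0$ was excluded, and for $T=\alpha\mathcal O\ne0$ the class of $\alpha/\varpi$ is a nonzero element of $B/T$ killed by $5$. The obstruction is a parity: bijectivity of $5$ on $B/T$ forces $T/5T\cong B/5B$, of dimension $1$, while ideals of $\mathbb Z[i]$ have rank $0$ or $2$.

This is not yet a proof, since Lemma~\ref{lem:FH-to-ext} produces an arbitrary extension $1\to\Pi\to\Lambda\to H\to1$, with $\Pi$ nonabelian and unrelated to matrices. The proof in Section~\ref{sec:H} extracts a module from it. The completion of $\mathcal O$ at $\varpi$ is $\mathbb Z_5$, and $D\cong\mathbb Q_5/\mathbb Z_5$. First, because $\Lambda$ is finitely presented and $D$ is a union of finite submodules, $\Pi$ surjects onto $D$, compatibly with the action of $i$. Second, the vanishing of $H^1(\Pi;\mathbb F_5)$ and $H^2(\Pi;\mathbb F_5)$ allows us to divide this surjection by $5$ uniquely and repeatedly, which lifts it to $\lambda\colon\Pi\to\mathbb Q_5$; uniqueness makes the lift compatible with $i$. Third, with $V=\lambda(\Pi)$ and $U=V\cap\mathbb Z_5$, finite presentability makes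 $U$ a nonzero finitely generated $\mathbb Z[i]$-module, so $\dim U/5U\ge2$, while $V=5V$ makes $U/5U$ embed in $\mathbb Z_5/5\mathbb Z_5$, so $\dim U/5U\le1$.

It is instructive to see these objects for $G$, with $\Pi=B/\mathbb Z$ mapping onto $D=B/\mathcal O$. For $b\in B$ the conjugate $\bar b$ lies in $\mathcal O[1/\bar\varpi]\subset\mathbb Z_5$, so $\lambda(b)=b-\bar b=2i\operatorname{Im}b$ is the lift. Then $V=2i\,\mathbb Z[1/5]$ and $U=2i\,\mathbb Z$. Here $\dim U/5U=1$, and there is no contradiction because nothing forces $U$ to be invariant under $i$.

\section{The rings and the groups}\label{sec:data}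

Let $c=\operatorname{char}R>0$, let $p$ be a prime dividing $c$, and let $q$ be the product of the other primes dividing $c$ (so $q=1$ if there are none). The example used that $5$ factors in $\mathbb Z[i]$ into more than one prime. In general we choose $m$ and a primitive $m$-th root of unity $\zeta$ such that, with $K=\mathbb Q(\zeta)$, $\mathcal O=\mathbb Z[\zeta]$, $d=[K:\mathbb Q]$,
\begin{equation}\label{eq:data}
\mathcal O\text{ is a principal ideal domain},\qquad p\nmid m,\qquad f:=(\text{order of }p\bmod m)<d .
\end{equation}
For $p$ odd take $m=8$: every odd square is $1$ modulo $8$, so $f\le2<4=d$. For $p=2$ take $m=7$, where $f=3<6=d$. Both rings are principal ideal domains \cite[Thm.~11.1]{Was}. For $p=5$ one may also take $m=4$, with $f=1<2=d$; together with $q=1$ and $n=3$ this gives Example~\ref{ex:F5}.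

Since $p\nmid m$, the polynomial $x^m-1$ is separable modulo $p$, and the roots of its factor $\Phi_m$ are primitive $m$-th roots of unity, each generating the field $\mathbb F_{p^f}$. So $\mathcal O/p\mathcal O=\mathbb F_p[x]/(\Phi_m)$ is a product of $d/f$ copies of $\mathbb F_{p^f}$: the prime $p$ is unramified, and all primes $v$ over $p$ have residue degree $f$.

Let $\varpi=\varpi_0$ be a prime element dividing $p$, and let $\varpi_1,\dots,\varpi_e$ represent, up to associates, the primes of $\mathcal O$ dividing $q$. Put
\[
s=\varpi_0\cdots\varpi_e,\qquad B=\mathcal O[1/s],\qquad\mathcal O_1=\mathcal O[1/q],\qquad\mathcal V=\langle\varpi_0,\dots,\varpi_e\rangle\le B^\times .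
\]
Then $B=\mathcal O_1[1/\varpi]$, the ring $\mathcal O_1$ is a principal ideal domain, and unique factorization gives $\mathcal V\cap\mathcal O^\times=1$ and $B^\times=\mathcal O^\times\mathcal V$. The obstruction will live at the prime $p$ alone. The primes dividing $q$ are inverted in both $B$ and $\mathcal O_1$ so that they act bijectively on every module in sight, as Lemma~\ref{lem:coeff} demands for $G$. A reader interested in $R=\mathbb F_p$ may take $q=1$, $s=\varpi$, $\mathcal O_1=\mathcal O$.

Let $\hat{\mathcal O}$ be the $\varpi$-adic completion of $\mathcal O$ and $\hat K$ its fraction field. Since $p$ is unramified, $p\hat{\mathcal O}=\varpi\hat{\mathcal O}$ and $\dim_{\mathbb F_p}\hat{\mathcal O}/p\hat{\mathcal O}=f$. Since $q$ is prime to $p$, we have $\mathcal O_1\subset\hat{\mathcal O}$. Put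
\[
D=B/\mathcal O_1,\qquad D_k=\varpi^{-k}\mathcal O_1/\mathcal O_1\cong\mathcal O_1/\varpi^k\mathcal O_1\quad(k\ge0).
\]

\begin{lemma}\label{lem:arith}
\begin{itemize}
\item[(a)] The inclusion $B\subset\hat K$ induces an isomorphism $D\cong\hat K/\hat{\mathcal O}$ of $\mathcal O_1$-modules.
\item[(b)] $D$ is the strictly increasing union of the finite submodules $D_k$, and $D_k$ is the set of elements killed by $p^k$. For every finite abelian group $M$ the set $\operatorname{Hom}(M,D)$ is finite.
\item[(c)] The proper $\mathcal O_1$-submodules of $D$ are exactly the $D_k$.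
\item[(d)] If $0\ne b\in B$, then $B=\mathcal O+bB$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) An element of $\mathcal O_1[1/\varpi]$ outside $\mathcal O_1$ has the form $a/\varpi^k$ with $k\geq1$ and $a\in\mathcal O_1$ not divisible by $\varpi$, so it has negative valuation; thus $B\cap\hat{\mathcal O}=\mathcal O_1$. Also $\hat{\mathcal O}=\mathcal O_1+\varpi^k\hat{\mathcal O}$, so $\varpi^{-k}\hat{\mathcal O}\subset B+\hat{\mathcal O}$ for all $k$, and $\hat K=B+\hat{\mathcal O}$.

(b) $D_k\cong\mathcal O_1/\varpi^k=\mathcal O/\varpi^k$ has $p^{fk}$ elements, and $B=\bigcup\varpi^{-k}\mathcal O_1$. The submodule $D_k$ is the kernel of $\varpi^k$ on $D$; by (a) this is the kernel of $p^k$, because $p$ and $\varpi$ differ by a unit of $\hat{\mathcal O}$. If $p^k$ is the $p$-part of $|M|$, every homomorphism $M\to D$ has image in the finite group $D_k$.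

(c) The ring $\mathcal O_1/\varpi^k$ is local with maximal ideal $(\varpi)$, so an element of $D_k\setminus D_{k-1}$ generates $D_k$. A nonzero submodule meeting $D_k\setminus D_{k-1}$ for infinitely many $k$ is $D$; otherwise it is $D_k$ for the largest such $k$.

(d) As $s$ is a unit of $B$, we may assume $b\in\mathcal O$. The image $\bar{\mathcal O}$ of $\mathcal O$ in $B/bB$ is a quotient of the finite ring $\mathcal O/b\mathcal O$. Multiplication by $s$ is injective on $B/bB$, hence bijective on the finite set $\bar{\mathcal O}$. So $s^{-1}\in\bar{\mathcal O}$ and $\bar{\mathcal O}=B/bB$.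
\end{proof}

Fix $n\ge1$ and index rows and columns of $(n+2)\times(n+2)$ matrices by $0,\dots,n+1$. Let $A=\langle\zeta,q\rangle=\langle\zeta\rangle\times\langle q\rangle\le\mathcal O_1^\times$. Its additive span is the ring $\mathbb Z[\zeta,q^{\pm1}]=\mathcal O_1$. Let $\widehat E$ be the group of upper triangular matrices over $B$ with diagonal
\[
(a,u_1,\dots,u_n,1),\qquad a\in A,\quad u_j\in\mathcal V,
\]
and let $E\le\widehat E$ be given by $a\in\langle q\rangle$. It is the kernel of $\widehat E\to A\to\langle\zeta\rangle$, so it is normal of index $m$. For $b\in B$ let $z(b)=I+b\,e_{0,n+1}$, where $e_{0,n+1}$ is the matrix unit in the upper right corner. For a subgroup $T\le B$ put $C(T)=z(T)$, and let $C=C(B)\cong B$. If $M\in\widehat E$ has $(0,0)$-entry $a$, then the first column of $M$ is $(a,0,\dots,0)^{\mathsf T}$ and the last row of $M^{-1}$ is $(0,\dots,0,1)$, so $Me_{0,n+1}M^{-1}=a\,e_{0,n+1}$ and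
\begin{equation}\label{eq:conj}
M\,z(b)\,M^{-1}=z(ab).
\end{equation}
Define
\[
G=E/C,\qquad H=\widehat E/C .
\]
Then $G\trianglelefteq H$ and $[H:G]=m$. By \eqref{eq:conj}, $C(T)$ is normal in $E$ if $qT=T$, and normal in $\widehat E$ if also $\zeta T=T$.

\section{Finiteness properties of $E/C(T)$}\label{sec:finite}

\begin{proposition}\label{prop:finite}
Let $T\le\mathcal O_1$ be a subgroup with $qT=T$. Then $E/C(T)$ is of type $F_n$. If also $\zeta T=T$, then $\widehat E/C(T)$ is of type $F_n$.
\end{proposition}

The second claim follows from the first by (F1). For the first we let $E/C(T)$ act on a complex of lattices, where stabilizers are built from matrices over $\mathcal O$, and apply the following criterion.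

\begin{theorem}[Brown's criterion; {\cite[\S1]{Bro}}, {\cite[Thm.~7.3.1]{Geo}}]\label{thm:brown}
Let a group act cellularly on an $(n-1)$-connected complex with finitely many orbits of cells, such that the setwise stabilizer of each cell fixes it pointwise and is of type $F_\infty$. Then the group is of type $F_n$.
\end{theorem}

\subsection{The complex $\mathcal L$}
A \emph{lattice} is a finitely generated $\mathcal O$-submodule $L\subset B^{n+1}$, with coordinates $1,\dots,n+1$, such that $L[1/s]=B^{n+1}$. Lattices are free over $\mathcal O$. Let $\mathrm{pr}\colon B^{n+1}\to B$ be the last coordinate. The group $E$ acts on submodules of $B^{n+2}=B\oplus B^{n+1}$, but its first diagonal entry is a unit of $\mathcal O_1$ and its last is $1$. To have finitely many orbits we must therefore fix the intersection with the first axis to be $\mathcal O_1$ and the image under $\mathrm{pr}$ to be $\mathcal O$. Such a module is described by its projection $L$ to $B^{n+1}$ and by the first coordinate modulo $\mathcal O_1$ as a function on $L$.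

The vertices of $\mathcal L$ are the pairs $(L,\varphi)$ with $L$ a lattice, $\mathrm{pr}(L)=\mathcal O$, and $\varphi\in\operatorname{Hom}_{\mathcal O}(L,D)$. Write $(L,\varphi)\le(L',\varphi')$ if $L\subset L'$ and $\varphi'|_L=\varphi$. The simplices are the chains $(L_0,\varphi_0)<\dots<(L_r,\varphi_r)$ with $sL_r\subset L_0$; subchains satisfy the same condition. Its purpose is to make the number of simplices above a vertex finite.

The pair $(L,\varphi)$ corresponds to the module $\{(t,w)\in B\oplus L: t\bmod\mathcal O_1=\varphi(w)\}$. A matrix $M=\begin{pmatrix}a&x\\0&M'\end{pmatrix}\in E$, with $x$ a row of length $n+1$, sends $(t,w)$ to $(at+xw,M'w)$. Since $a\mathcal O_1=\mathcal O_1$, it carries this module to the one of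
\[
M(L,\varphi)=(M'L,\varphi'),\qquad\varphi'(M'w)=a\varphi(w)+(xw\bmod\mathcal O_1),
\]
and $\mathrm{pr}(M'L)=\mathrm{pr}(L)$ because the last row of $M'$ is $(0,\dots,0,1)$. The action preserves $\le$ and simplices, so the stabilizer of a simplex fixes its vertices. For $M=z(b)$ with $b\in T$ we have $xw=b\,\mathrm{pr}(w)\in\mathcal O_1$ for $w\in L$. This is where $T\le\mathcal O_1$ is used: $C(T)$ acts trivially, and $E/C(T)$ acts on $\mathcal L$.

\subsection{Orbits and stabilizers}

\begin{lemma}\label{lem:transitive}
$E$ acts transitively on the vertices of $\mathcal L$.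
\end{lemma}

\begin{proof}
Let $(L,\varphi)$ be a vertex, $B_j=\langle e_1,\dots,e_j\rangle_B$, and let $I_j\subset B$ be the set of $j$-th coordinates of $L\cap B_j$. It is a finitely generated $\mathcal O$-submodule of $K$, hence $I_j=b_j\mathcal O$. Some $s^ke_j$ lies in $L$, so $I_jB=B$ and $b_j\in B^\times=\mathcal O^\times\mathcal V$. We may take $b_j\in\mathcal V$, and $b_{n+1}=1$ because $I_{n+1}=\mathrm{pr}(L)=\mathcal O$. Choose $v_j\in L\cap B_j$ with $j$-th coordinate $b_j$. If $w\in L\cap B_j$ has $j$-th coordinate $\alpha b_j$, $\alpha\in\mathcal O$, then $w-\alpha v_j\in L\cap B_{j-1}$. By induction the $v_j$ generate $L$. The upper triangular matrix $M'$ with columns $v_j$ has diagonal $(b_1,\dots,b_n,1)$ and satisfies $M'\mathcal O^{n+1}=L$, and $\operatorname{diag}(1,M')\in E$. So we may assume $L=\mathcal O^{n+1}$. Then $\varphi$ lifts to a row $x\colon\mathcal O^{n+1}\to B$, and $\begin{pmatrix}1&x\\0&I\end{pmatrix}$ maps $v_*:=(\mathcal O^{n+1},0)$ to $(\mathcal O^{n+1},\varphi)$.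
\end{proof}

\begin{lemma}\label{lem:stab}
There are finitely many orbits of simplices, and their stabilizers in $E/C(T)$ are of type $F_\infty$.
\end{lemma}

\begin{proof}
A matrix $M\in E$ fixes $v_*$ if and only if $M'\in\mathrm{GL}_{n+1}(\mathcal O)$ and $x\mathcal O^{n+1}\subset\mathcal O_1$. The diagonal entries of such an $M'$ lie in $\mathcal V\cap\mathcal O^\times=1$. So the stabilizer of $v_*$ in $E$ is
\[
\mathrm{St}=\{M:\ a\in\langle q\rangle,\ x\in\mathcal O_1^{n+1},\ M'\text{ upper unitriangular over }\mathcal O\}.
\]
Let $Q_0\le\mathrm{St}/C(T)$ be the image of the upper unitriangular group $U_{n+2}(\mathcal O)$. That group is nilpotent and generated by the matrices $I+\zeta^ke_{ij}$, $i<j$, so $Q_0$ is of type $F_\infty$ by (F2). If $q=1$, then $\mathrm{St}/C(T)=Q_0$.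

If $q>1$, the entries of $x$ have unbounded denominators, and the diagonal entry $q$ was put into $E$ to absorb them. Let $t$ be the image of $\operatorname{diag}(q,1,\dots,1)$. Conjugation by this matrix replaces $x$ by $qx$ and fixes $M'$. So $\theta(g)=tgt^{-1}$ is an injective endomorphism of $Q_0$, the union $\bigcup_kt^{-k}Q_0t^k$ is the subgroup $\{a=1\}$, and $Q_0$ and $t$ generate $\mathrm{St}/C(T)$. The natural surjection from the ascending HNN extension $\langle Q_0,\tau\mid\tau g\tau^{-1}=\theta(g)\rangle$ onto $\mathrm{St}/C(T)$ is injective: every element has the form $\tau^{-k}g\tau^l$ with $k,l\ge0$, and if $t^{-k}gt^l=1$, then the entry $a=q^{l-k}$ gives $k=l$, hence $g=1$. Take a $K(Q_0,1)$ with finite skeleta and a cellular self-map inducing $\theta$. Its mapping torus has finite skeleta and the HNN extension as fundamental group. It is aspherical, since its infinite cyclic cover is an increasing union of finite mapping telescopes, each of which deformation retracts onto a copy of the $K(Q_0,1)$. So $\mathrm{St}/C(T)$ is of type $F_\infty$.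

A vertex $(L',\varphi')$ of a simplex with bottom vertex $v_*$ satisfies $\mathcal O^{n+1}\subset L'\subset s^{-1}\mathcal O^{n+1}$, which leaves finitely many $L'$, and $\varphi'$ factors through the finite group $L'/\mathcal O^{n+1}$, which leaves finitely many $\varphi'$ by Lemma~\ref{lem:arith}(b). So finitely many simplices have bottom vertex $v_*$. By Lemma~\ref{lem:transitive} there are finitely many orbits of simplices. The stabilizer of a vertex permutes the finite set of simplices with that bottom vertex, so simplex stabilizers have finite index in vertex stabilizers, and (F1) applies.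
\end{proof}

\subsection{A cover by contractible pieces}
It remains to show that $\mathcal L$ is $(n-1)$-connected. Complexes of lattices are naturally contracted by adding lattices together. Addition preserves the condition $\mathrm{pr}(L)=\mathcal O$, but two vertices $(L,\varphi)$, $(L',\varphi')$ have a common upper bound only if $\varphi$ and $\varphi'$ agree on $L\cap L'$. We therefore cover $\mathcal L$ by subcomplexes on which all $\varphi$ come from one linear form, contract those, and study how they overlap.

The homotopy type of a poset is that of its complex of chains. We use two facts. If $\varrho$ is an order-preserving retraction of a poset $Q$ onto a subposet with $\varrho(x)\le x$ for all $x$, or $\varrho(x)\ge x$ for all $x$, then the subposet is homotopy equivalent to $Q$. \emph{Quillen's fiber lemma}: an order-preserving map $\pi\colon Q\to Q'$ is a homotopy equivalence if $\pi^{-1}(Q'_{\ge y})$ is contractible for all $y$, or $\pi^{-1}(Q'_{\le y})$ is contractible for all $y$.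

\begin{lemma}[Nerve lemma]\label{lem:nerve}
Let a simplicial complex $\Delta$ be the union of subcomplexes $\Delta_i$, $i\in I$, with $I$ arbitrary, such that each finite intersection $\Delta_S=\bigcap_{i\in S}\Delta_i$ is empty or contractible. Then $\Delta$ is homotopy equivalent to the nerve $\mathcal N$, whose simplices are the finite nonempty $S\subset I$ with $\Delta_S\ne\emptyset$.
\end{lemma}

\begin{proof}
Let $Q$ be the poset of pairs $(\sigma,S)$ with $S\in\mathcal N$ and $\sigma$ a simplex of $\Delta_S$, where $(\sigma,S)\le(\sigma',S')$ if $\sigma\subset\sigma'$ and $S\supset S'$. Project $Q$ to the face poset of $\Delta$. The preimage of $\{\sigma'\supset\sigma\}$ retracts by $(\sigma',S')\mapsto(\sigma,S')\le(\sigma',S')$ onto $\{(\sigma,S):\sigma\in\Delta_S\}$, the opposite of the face poset of the full simplex on the nonempty set $\{i:\sigma\in\Delta_i\}$, which is contractible. Project $Q$ to the opposite of the face poset of $\mathcal N$. The preimage of $\{S'\supset S\}$ retracts by $(\sigma,S')\mapsto(\sigma,S)\ge(\sigma,S')$ onto the face poset of $\Delta_S$, which is contractible. By the fiber lemma both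 projections are homotopy equivalences.
\end{proof}

For $\Phi\in\mathcal F:=\operatorname{Hom}_B(B^{n+1},B)$ let $\mathcal L_\Phi$ be the full subcomplex of $\mathcal L$ on the vertices $(L,\Phi|_L\bmod\mathcal O_1)$. Every simplex lies in some $\mathcal L_\Phi$: for its top vertex $(L_r,\varphi_r)$, the map $\varphi_r$ lifts to $L_r\to B$ because $L_r$ is free, the lift extends to $\Phi$ on $L_r[1/s]=B^{n+1}$, and the lower $\varphi_j$ are restrictions of $\varphi_r$. For $\Phi_0,\dots,\Phi_k\in\mathcal F$ consider the $\mathcal O$-module
\[
Z=\{w\in B^{n+1}:(\Phi_j-\Phi_0)(w)\in\mathcal O_1\text{ for all }j\}.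
\]
The forms $\Phi_j$ induce the same map $L\to D$ exactly when $L\subset Z$. So forgetting $\varphi$ identifies $\mathcal L_{\Phi_0}\cap\dots\cap\mathcal L_{\Phi_k}$ with the complex $\mathcal M(Z)$ whose vertices are the lattices $L\subset Z$ with $\mathrm{pr}(L)=\mathcal O$ and whose simplices are the chains $L_0\subsetneq\dots\subsetneq L_r$ with $sL_r\subset L_0$.

\begin{lemma}\label{lem:MZ}
$\mathcal M(Z)$ is nonempty if and only if there is $w\in Z$ with $\mathrm{pr}(w)=1$. If it is nonempty, it is contractible.
\end{lemma}

\begin{proof}
A vertex $L$ contains such a $w$. Conversely, given $w$, choose $k_0$ with $s^{k_0}(\Phi_j-\Phi_0)(e_l)\in\mathcal O$ for all $j$ and all $l\le n$. Then $L=\mathcal Ow+s^{k_0}(\mathcal O^n\oplus0)$ is a lattice in $Z$ with $\mathrm{pr}(L)=\mathcal O$.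

Let $\Sigma$ be a nonempty finite subcomplex of $\mathcal M(Z)$ and let $L^*$ be the sum of its vertices, again a vertex of $\mathcal M(Z)$. We cannot cone $\Sigma$ off at $L^*$ directly, since $sL^*\subset L$ may fail, so we approach $L^*$ one power of $s$ at a time. For $j\ge0$ put $f_j(L)=L+s^jL^*$, a lattice in $Z$ with image $\mathcal O$ under $\mathrm{pr}$. Let $L_0\subset\dots\subset L_r$ be a simplex. Then $sf_j(L_r)\subset L_0+s^{j+1}L^*\subset f_j(L_0)$, so $f_j$ is simplicial. For $j\ge1$,
\[
sf_{j-1}(L_r)=sL_r+s^jL^*\subset L_0+s^jL^*=f_j(L_0),
\]
so for each $i$ the chain $f_j(L_0)\subset\dots\subset f_j(L_i)\subset f_{j-1}(L_i)\subset\dots\subset f_{j-1}(L_r)$ spans a simplex. These chains are the images of the top simplices in the standard triangulation of the prism over $L_0\subset\dots\subset L_r$, so they define a homotopy $f_j\simeq f_{j-1}$. On $\Sigma$ the map $f_0$ is constant with value $L^*$, and $f_j$ is the identity for large $j$, because $L^*$ is finitely generated and $L[1/s]=B^{n+1}$ for each of the finitely many vertices $L$. So $\Sigma\hookrightarrow\mathcal M(Z)$ is null-homotopic. Every map from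 a sphere lands in a finite subcomplex, and Whitehead's theorem gives the claim.
\end{proof}

\subsection{The nerve}
By Lemmas~\ref{lem:nerve} and~\ref{lem:MZ}, $\mathcal L$ is homotopy equivalent to the complex $\mathcal N$ with vertex set $\mathcal F$ in which $\{\Phi_0,\dots,\Phi_k\}$ is a simplex if and only if it has a \emph{witness}: a vector $w\in B^{n+1}$ with $\mathrm{pr}(w)=1$ and $(\Phi_i-\Phi_j)(w)\in\mathcal O_1$ for all $i,j$. In other words, the vertices are the affine functions $y\mapsto\Phi(y,1)$ on $B^n$, and finitely many of them span a simplex if they agree modulo $\mathcal O_1$ at some point.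

For $n=1$, two functions $\alpha y+\beta$ and $\alpha'y+\beta'$ with $\alpha\ne\alpha'$ are always joined by an edge, since $(\alpha-\alpha')y+(\beta-\beta')\in\mathcal O$ is solvable by Lemma~\ref{lem:arith}(d); any two vertices are joined through a third of different slope, and $\mathcal N$ is connected. In general each variable, that is, each middle row of the matrices, lets us solve one more congruence.

\begin{lemma}\label{lem:nerveconn}
$\mathcal N$ is $(n-1)$-connected.
\end{lemma}

\begin{proof}
$\mathcal N$ is nonempty, with $e_{n+1}$ a witness for any single vertex. A map $S^j\to\mathcal N$ with $j\le n-1$ is homotopic into a finite subcomplex $\Sigma$ of dimension $\le n-1$. We find a vertex $\Psi$ such that $\sigma\cup\{\Psi\}$ is a simplex for every simplex $\sigma$ of $\Sigma$; then the map contracts in the cone on $\Sigma$ with apex $\Psi$.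

For each $\sigma$ fix $\Phi_\sigma\in\sigma$ and a witness $w_\sigma$. As $\sigma$ has at most $n$ vertices, at most $n-1$ of the forms $\Phi-\Phi_\sigma$, $\Phi\in\sigma$, are nonzero. Their restrictions to $\ker\mathrm{pr}=B^n$ have a common nonzero solution over $K$, and clearing denominators gives $0\ne y_\sigma\in B^n$ with $(\Phi-\Phi_\sigma)(y_\sigma)=0$ for all $\Phi\in\sigma$. The product $\prod_\sigma(\Psi-\Phi_\sigma)(y_\sigma)$ is a nonzero polynomial in the $n+1$ coefficients of $\Psi$, and $B$ is an infinite domain, so there is $\Psi\in\mathcal F$ with $b_\sigma:=(\Psi-\Phi_\sigma)(y_\sigma)\ne0$ for all $\sigma$. By Lemma~\ref{lem:arith}(d) there is $\beta\in B$ with $(\Psi-\Phi_\sigma)(w_\sigma)+\beta b_\sigma\in\mathcal O$. Put $w=w_\sigma+\beta y_\sigma$. Then $\mathrm{pr}(w)=1$, $(\Phi-\Phi_\sigma)(w)=(\Phi-\Phi_\sigma)(w_\sigma)\in\mathcal O_1$ for $\Phi\in\sigma$, and $(\Psi-\Phi_\sigma)(w)\in\mathcal O$. So $w$ is a witness for $\sigma\cup\{\Psi\}$.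
\end{proof}

Lemmas~\ref{lem:stab} and~\ref{lem:nerveconn} verify the hypotheses of Theorem~\ref{thm:brown} for the action of $E/C(T)$ on $\mathcal L$. This proves Proposition~\ref{prop:finite}.

\section{The subgroup $G$ is of type $\mathrm{FH}_n(R)$}\label{sec:G}

We need the analogue of the subgroup $\mathbb Z\le\mathbb Z[i]$ of Section~\ref{sec:example}: a subgroup of $\mathcal O_1$ whose reduction modulo $p$ is exactly $B/pB$.

\begin{proposition}\label{prop:G}
$G$ is finitely generated and of type $\mathrm{FH}_n(R)$.
\end{proposition}

\begin{proof}
In $\mathcal O/p\mathcal O=\prod_{v\mid p}\mathcal O/v$ the element $s$ is zero in the factor $\mathcal O/\varpi$ and a unit in the other factors. So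
\[
B/pB=(\mathcal O/p\mathcal O)[1/s]=\prod_{v\mid p,\ v\ne(\varpi)}\mathcal O/v
\]
has $\mathbb F_p$-dimension $d-f$, and $\mathcal O\to B/pB$ is onto. Choose $j_1,\dots,j_{d-f}\in\mathcal O$ mapping to a basis, let $J$ be their $\mathbb Z$-span, and put $J_1=J[1/q]\le\mathcal O_1$, so that $qJ_1=J_1$. Since $q$ is invertible modulo $p$, $J_1/pJ_1=J/pJ$. This space is spanned by $d-f$ elements and surjects onto $B/pB$, so $J_1/pJ_1\to B/pB$ is an isomorphism.

Let $W=B/J_1$. As $B$ has no $p$-torsion, the snake lemma for multiplication by $p$ on $0\to J_1\to B\to W\to0$ gives the exact sequence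
\[
0\to W[p]\to J_1/pJ_1\to B/pB\to W/pW\to0 ,
\]
so $p$ is bijective on $W$. A prime $\ell\mid q$ is bijective on $W$ because $B$ and $J_1$ are $\mathbb Z[1/q]$-modules. By Lemma~\ref{lem:acyclic}, $H_i(W;\mathbb F_\ell)=0$ for $i\ge1$ and all primes $\ell\mid c$.

By Proposition~\ref{prop:finite}, $E'=E/C(J_1)$ is of type $F_n$, and $G$ is its quotient by $C/C(J_1)\cong W$. In particular $G$ is finitely generated. The complex $X$ of Lemma~\ref{lem:ext-to-FH} has $\tilde H_i(X;\mathbb F_\ell)=0$ for $i<n$ and all $\ell\mid c$, hence $\tilde H_i(X;R)=0$ for $i<n$ by Lemma~\ref{lem:coeff}.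
\end{proof}

\section{The overgroup $H$ is not of type $\mathrm{FH}_3(R)$}\label{sec:H}

\begin{proposition}\label{prop:H}
Let $n\ge2$. Then $H$ is not of type $\mathrm{FH}_3(R)$.
\end{proposition}

\begin{proof}
Suppose it is. By Lemma~\ref{lem:coeff} the same complex shows that $H$ is of type $\mathrm{FH}_3(\mathbb F_p)$, and Lemma~\ref{lem:FH-to-ext} gives an extension $1\to\Pi\to\Lambda\to H\to1$ with $\Lambda$ finitely presented and $H_1(\Pi;\mathbb F_p)=H_2(\Pi;\mathbb F_p)=0$. Cohomology over a field is dual to homology, so
\begin{equation}\label{eq:vanish}
H^1(\Pi;S)=H^2(\Pi;S)=0\quad\text{for every finite-dimensional $\mathbb F_p$-vector space }S .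
\end{equation}
The condition in degree $1$ also says that every abelian quotient $V$ of $\Pi$ satisfies $V=pV$.

\medskip\noindent\emph{Step 1: comparison with a reference extension.}
Nothing is known about $\Lambda$ beyond finite presentability, so we compare it with one extension that we understand. Let $P=\widehat E/C(\mathcal O_1)$. The subgroup $T=\mathcal O_1$ is invariant under $q$ and $\zeta$, so $P$ is of type $F_n$ by Proposition~\ref{prop:finite}, and finitely presented because $n\ge2$. The kernel of $P\to H$ is $C/C(\mathcal O_1)=D$. Let $\chi\colon H\to A$ be the $(0,0)$-entry; it is onto, and we write $\chi$ also for its composites with $P\to H$ and $\Lambda\to H$. By \eqref{eq:conj}, $P$ acts on $D$ by conjugation through $\chi$. Since $A$ spans $\mathcal O_1$ additively, the $A$-invariant subgroups of an $\mathcal O_1$-module are its submodules. In particular each $D_k$ is normal in $P$.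

Write $\Lambda=\langle t_1,\dots,t_r\mid\rho_1,\dots,\rho_l\rangle$. Lift the images of the $t_i$ in $H$ to $P$. The resulting homomorphism from the free group on the $t_i$ to $P$ sends each $\rho_j$ into $D=\bigcup D_k$, hence all of them into one $D_k$. This gives a homomorphism $\phi$ and a commutative diagram
\[
\begin{array}{ccccccccc}
1&\to&\Pi&\to&\Lambda&\to&H&\to&1\\
&&\downarrow&&\downarrow\scriptstyle{\phi}&&\|&&\\
1&\to&D/D_k&\to&P/D_k&\to&H&\to&1 .
\end{array}
\]
Multiplication by $\varpi^k$ maps $D$ onto $D$ with kernel $D_k$, and the preimage of $D_j$ is $D_{k+j}$. Composing $\phi|_\Pi$ with the $\mathcal O_1$-isomorphisms $D/D_k\xrightarrow{\varpi^k}D\cong\hat K/\hat{\mathcal O}$ we obtain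
\[
\kappa\colon\Pi\to\hat K/\hat{\mathcal O},\qquad\kappa(\gamma g\gamma^{-1})=\chi(\gamma)\kappa(g)\quad(\gamma\in\Lambda,\ g\in\Pi).
\]
So $\kappa(\Pi)$ is an $\mathcal O_1$-submodule.

\medskip\noindent\emph{Step 2: $\kappa$ is onto, and its kernel is the normal closure in $\Lambda$ of a finite set.}
If $\kappa$ is not onto, Lemma~\ref{lem:arith}(c) gives $\phi(\Pi)\subset D_{k'}/D_k$ for some $k'\ge k$. Then $\Lambda\to P/D_{k'}$ kills $\Pi$ and induces a section $\iota\colon H\to P/D_{k'}$ of the projection to $H$. Each of finitely many generators of $P/D_{k'}$ is the product of an element of $D/D_{k'}$ and an element of $\iota(H)$. The finitely many first factors lie in a normal subgroup $D_{k''}/D_{k'}$, so $P/D_{k'}=(D_{k''}/D_{k'})\,\iota(H)$. Since $\iota(H)$ meets $D/D_{k'}$ trivially, $D=D_{k''}$, contradicting Lemma~\ref{lem:arith}(b).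

Hence $\phi(\Pi)=D/D_k$, and the diagram shows that $\phi$ is onto and that $\ker\phi\subset\Pi$, so $\ker\phi=\ker\kappa$. The group $P/D_k$ is finitely presented because $D_k$ is finite. By (F3), $\ker\kappa$ is the normal closure in $\Lambda$ of finitely many elements $g_1,\dots,g_u$.

\medskip\noindent\emph{Step 3: lifting $\kappa$ to $\hat K$.}
The image of $\kappa$ is always all of $\hat K/\hat{\mathcal O}$ and carries no information. The information is in how $\Pi$ unwinds the $p$-torsion of this image, and we read it off by dividing $\kappa$ by $p$. Multiplication by $p$ on $\hat K/\hat{\mathcal O}$ is onto with kernel $S=p^{-1}\hat{\mathcal O}/\hat{\mathcal O}\cong\mathbb F_p^{\,f}$. For trivial coefficients $H^1(\Pi;M)=\operatorname{Hom}(\Pi,M)$, so the long exact sequence contains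
\[
H^1(\Pi;S)\to\operatorname{Hom}(\Pi,\hat K/\hat{\mathcal O})\xrightarrow{\ p\ }\operatorname{Hom}(\Pi,\hat K/\hat{\mathcal O})\to H^2(\Pi;S).
\]
By \eqref{eq:vanish} there are homomorphisms $\kappa_0=\kappa,\kappa_1,\kappa_2,\dots$ with $p\kappa_{j+1}=\kappa_j$. Their existence is the only use of the vanishing in degree $2$, and the only place where $\mathrm{FH}_3$ rather than $\mathrm{FH}_2$ is needed.

The map $\hat K\to\varprojlim(\hat K/\hat{\mathcal O},p)$, $y\mapsto(p^{-j}y\bmod\hat{\mathcal O})_{j\ge0}$, is an isomorphism. It is injective because $\bigcap_jp^j\hat{\mathcal O}=0$. Given $(y_j)$ with $py_{j+1}=y_j$, lift $y_j$ to $\tilde y_j\in\hat K$. Then $p^{j+1}\tilde y_{j+1}-p^j\tilde y_j\in p^j\hat{\mathcal O}$, so $p^j\tilde y_j$ converges to some $y$ with $y-p^j\tilde y_j\in p^j\hat{\mathcal O}$, that is, $p^{-j}y\equiv\tilde y_j$ modulo $\hat{\mathcal O}$. Hence the $\kappa_j$ assemble to a homomorphism $\lambda\colon\Pi\to\hat K$ lifting $\kappa$.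

Two homomorphisms $\Pi\to\hat K$ that agree modulo $\hat{\mathcal O}$ are equal. Indeed, their difference has image $V'\subset\hat{\mathcal O}$ with $V'=pV'$, so $V'\subset\bigcap_jp^j\hat{\mathcal O}=0$. For $\gamma\in\Lambda$, both $g\mapsto\lambda(\gamma g\gamma^{-1})$ and $g\mapsto\chi(\gamma)\lambda(g)$ reduce to $g\mapsto\chi(\gamma)\kappa(g)$, where we use $\chi(\gamma)\in\hat{\mathcal O}$. Therefore
\begin{equation}\label{eq:equiv}
\lambda(\gamma g\gamma^{-1})=\chi(\gamma)\lambda(g).
\end{equation}

\medskip\noindent\emph{Step 4: two counts of one dimension.}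
Let $V=\lambda(\Pi)\subset\hat K$ and $U=V\cap\hat{\mathcal O}=\lambda(\ker\kappa)$.

By Step 2, $\ker\kappa$ is generated by the conjugates $\gamma g_j^{\pm1}\gamma^{-1}$. By \eqref{eq:equiv} and $\chi(\Lambda)=A$, the group $U$ is the additive span of the elements $a\lambda(g_j)$, $a\in A$, so $U=\sum_j\mathcal O_1\lambda(g_j)$. This finitely generated $\mathcal O_1$-module lies in the field $\hat K\supset\mathcal O_1$, so it is torsion-free, hence free of some rank $\rho$. Since $\kappa$ is onto, $V$ contains some $y\ne0$, and $0\ne p^jy\in U$ for large $j$. So $\rho\ge1$. As $\mathcal O_1/p\mathcal O_1=\mathcal O/p\mathcal O$,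
\[
\dim_{\mathbb F_p}U/pU=\rho d\ge d .
\]

On the other hand $V=pV$, and $p$ is injective on $\hat K$, so $pU=pV\cap p\hat{\mathcal O}=V\cap p\hat{\mathcal O}$. Hence $U/pU=(V\cap\hat{\mathcal O})/(V\cap p\hat{\mathcal O})$ embeds in $\hat{\mathcal O}/p\hat{\mathcal O}$, and
\[
\dim_{\mathbb F_p}U/pU\le f .
\]
Thus $d\le f$, contradicting \eqref{eq:data}.
\end{proof}

The same steps run for $G$ up to the first count, where $\chi(G)=\langle q\rangle$ spans only $\mathbb Z[1/q]$ and the bound becomes $1\le f$. The root of unity $\zeta$ is what raises $1$ to $d$.

\section{Proofs of the main results, and the hypotheses}\label{sec:end}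

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take the groups $G\trianglelefteq H$ of Section~\ref{sec:data} for the given $n\ge3$. By Proposition~\ref{prop:G}, $G$ is finitely generated and of type $\mathrm{FH}_n(R)$. So its finite-index overgroup $H$ is finitely generated and quasi-isometric to $G$. By Proposition~\ref{prop:H}, $H$ is not of type $\mathrm{FH}_3(R)$.
\end{proof}

A complex witnessing $\mathrm{FH}_n(R)$ with $n\ge3$ also witnesses $\mathrm{FH}_3(R)$, so $H$ is not of type $\mathrm{FH}_n(R)$, and the Question has a negative answer for these $n$ and $R$. For the corollary we need that $\mathrm{FP}_n(R)$ does pass to $H$.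

\begin{lemma}\label{lem:FPover}
If $G\le H$ has finite index and $G$ is of type $\mathrm{FP}_n(R)$, then $H$ is of type $\mathrm{FP}_n(R)$.
\end{lemma}

\begin{proof}
Recall the generalized Schanuel lemma: if $0\to N\to F_k\to\dots\to F_0\to M\to0$ and $0\to N'\to F'_k\to\dots\to F'_0\to M\to0$ are exact with all $F_i$, $F'_i$ projective, then $N\oplus F'_k\oplus F_{k-1}\oplus\cdots\cong N'\oplus F_k\oplus F'_{k-1}\oplus\cdots$. Let $F'_n\to\dots\to F'_0\to R\to0$ show that $G$ is of type $\mathrm{FP}_n(R)$. Let $k<n$ and let $F_k\to\dots\to F_0\to R\to0$ be exact with $F_i$ finitely generated free over $RH$; for $k=0$ take the augmentation $RH\to R$. Since $[H:G]<\infty$, the $F_i$ are finitely generated free over $RG$. The kernel $N'$ at $F'_k$ is the image of $F'_{k+1}$, so it is finitely generated. By Schanuel's lemma the kernel $N$ at $F_k$ is a direct summand of a finitely generated $RG$-module, so it is finitely generated over $RG$, hence over $RH$. Choosing a finitely generated free $RH$-module $F_{k+1}$ mapping onto $N$ extends the sequence. Induct up to $k+1=n$.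
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:FP}]
$G$ is of type $\mathrm{FP}_n(R)$ by \eqref{eq:chain}, so $H$ is by Lemma~\ref{lem:FPover}. It is not of type $\mathrm{FH}_n(R)$ by Theorem~\ref{thm:main}.
\end{proof}

Two hypotheses cannot be dropped from the construction.

\begin{remark}[The inequality $f<d$]
Proposition~\ref{prop:finite} does not use $f<d$. If $f=d$, then $\mathcal O/p\mathcal O$ is a field, $p$ is associate to $\varpi$, and every prime dividing $c$ is a unit of $B$. The choice $T=0$ is invariant under $\zeta$, so $\widehat E$ is of type $F_n$, and Lemmas~\ref{lem:acyclic}, \ref{lem:ext-to-FH} and~\ref{lem:coeff} applied to $1\to B\to\widehat E\to H\to1$ show that $H$ is of type $\mathrm{FH}_n(R)$. This happens for $m=4$ and $p=3$, which is why $m=8$ is used for general odd $p$.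
\end{remark}

\begin{remark}[Positive characteristic]
The groups constructed here do not distinguish $G$ from $H$ over $\mathbb Q$. The kernel $D$ of $P\to H$ is an increasing union of finite groups, so $H_i(D;\mathbb Q)=0$ for $i\ge1$, and Lemma~\ref{lem:ext-to-FH} shows that $H$, and with it $G$, is of type $\mathrm{FH}_n(\mathbb Q)$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BKV}
Shaked Bader, Robert Kropholler and Vladimir Vankov, \emph{Subgroups of word hyperbolic groups in dimension 2 over arbitrary rings}, arXiv:2405.19866 (2024).

\bibitem{Bro}
K.~S.~Brown, \emph{Finiteness properties of groups}, J. Pure Appl. Algebra 44 (1987).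

\bibitem{Geo}
Geoghegan, \emph{Topological Methods in Group Theory}.

\bibitem{Was}
Washington, \emph{Introduction to Cyclotomic Fields}.

\end{thebibliography}
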